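# Polynomial equations on Parikh images of indexed languages

## 1. Indexed grammars, Parikh images, algebras

**Definition 1 (indexed grammar).** An indexed grammar is a tuple $G=(N,T,I,P,S)$, where $N$ is a finite set of nonterminals, $T$ a finite terminal alphabet, $I$ a finite set of index symbols, $S\in N$ the start symbol, and $P$ a finite set of productions of the forms
$$A\to\alpha,\qquad A\to Bf,\qquad Af\to\alpha\qquad (A,B\in N,\ f\in I,\ \alpha\in(N\cup T)^*).$$
Each nonterminal in a sentential form carries a stack of index symbols: sentential forms are words over $\{A\sigma\mid A\in N,\ \sigma\in I^*\}\cup T$. A derivation step rewrites one occurrence of $A\sigma$: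

- by $A\to\alpha$: replace $A\sigma$ by $\alpha$ with every nonterminal $C$ of $\alpha$ turned into $C\sigma$ (the stack is copied);
- by $A\to Bf$: replace $A\sigma$ by $Bf\sigma$ (a push);
- by $Af\to\alpha$, allowed only if $\sigma=f\sigma'$: replace $Af\sigma'$ by $\alpha$ with every nonterminal $C$ turned into $C\sigma'$ (a pop, followed by copying).

The language of $G$ is the set of words of $T^*$ derivable from $S$ with empty stack. A language is indexed if some indexed grammar generates it.

**Example 1 (powers of two).** Take the productions $S\to S_1g$, $S_1\to S_1f$, $S_1\to A$, $Af\to AA$, $Ag\to a$. Every terminating derivation begins $S\Rightarrow S_1g\Rightarrow^* S_1f^ng\Rightarrow Af^ng$. From then on exactly one production applies to each nonterminal, each pop of $f$ doubles the number of $A$'s, and each $Ag$ becomes $a$. So the language is $\{a^{2^n}\mid n\ge0\}$.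

**Example 2 (the parabola grammar).** Take $S\to S_1g$, $S_1\to S_1f$, $S_1\to A$, and
$$Af\to aAbBB,\qquad Ag\to\varepsilon,\qquad Bf\to bB,\qquad Bg\to\varepsilon .$$
Again we reach $Af^ng$, and then everything is forced. Let $y_m$ and $x_m$ be the words produced by $Bf^mg$ and $Af^mg$. Then $y_0=\varepsilon$ and $y_{m+1}=b\,y_m$, so $y_m=b^m$. Also $x_0=\varepsilon$ and $x_{m+1}=a\,x_m\,b\,y_my_m$. If $x_m=a^mb^{m^2}$, then $x_{m+1}=a^{m+1}b^{m^2+1+2m}=a^{m+1}b^{(m+1)^2}$. So the language is $\{a^nb^{n^2}\mid n\ge 0\}$.

**Definition 2 (Parikh image).** For a word $w$ over $\Sigma=\{a_1,\dots,a_k\}$ put $\Psi(w)=(|w|_{a_1},\dots,|w|_{a_k})\in\mathbb N^k$, where $|w|_a$ is the number of occurrences of $a$ in $w$. For $L\subseteq\Sigma^*$ put $\Psi(L)=\{\Psi(w)\mid w\in L\}$.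

For Example 2, $\Psi(L)=\{(n,n^2)\mid n\ge0\}$.

**Definition 3 (algebra, structure constants, morphism).** Let $K$ be a field. A finite-dimensional $K$-algebra here is associative and unital, not necessarily commutative. It is given by structure constants if we are given a basis $e_1,\dots,e_D$ and the coordinates of all products $e_ie_l$. A morphism $\varphi:T^*\to R$ is a monoid morphism into $(R,\cdot)$; it is given by the elements $\varphi(a)$, $a\in T$.

For example, in $R=\mathbb Q[t]/(t^2)$ with basis $1,t$, the morphism $\varphi(a)=1+t$ has $\varphi(a^n)=(1+t)^n=1+nt$.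

**Definition 4 (product of subspaces).** For subspaces $U,V$ of $R$, let $UV$ be the span of all products $uv$ with $u\in U$, $v\in V$. Put $U^0=K1$.

This product is associative and distributes over arbitrary sums of subspaces. If $U=\operatorname{span}X$ and $V=\operatorname{span}X'$, then $UV$ is spanned by the products $xx'$. For example, in $\mathbb Q[t]/(t^3)$ the subspace $Y=\operatorname{span}(1,t)$ has $Y^2=\operatorname{span}(1,t,t^2)$, the whole algebra.

## 2. The vanishing problem for $\Psi(L)$

The following problem comes from Laura Ciobanu and Georg Zetzsche, "Slice closures of indexed languages and word equations with counting constraints", arXiv:2405.07911 (2024). Can we decide whether every vector in $\Psi(L)$ satisfies a given polynomial equation? Precisely: given an indexed grammar generating $L\subseteq\Sigma^*$ with $|\Sigma|=k$, and $p\in\mathbb Z[x_1,\dots,x_k]$, decide whether $p(v)=0$ for all $v\in\Psi(L)$.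

The answer is yes. We may assume $T=\Sigma=\{a_1,\dots,a_k\}$: enlarge both to $\Sigma\cup T$, with $p$ not depending on the new variables. Let $h=|N|$, and let $r\ge2$ be an upper bound for $|\alpha|$ over all right-hand sides $\alpha$ of productions $A\to\alpha$ and $Af\to\alpha$. For $d\ge0$ put
$$D=\binom{k+d}{d},\qquad J=h\,(|I|+1)\,(D+1)^h\binom{k+h+d}{d}.$$

**Theorem A.** Given $G$ and $d$, one can compute a finite set $L_J\subseteq L$, all of whose words have length at most $r^{2^J}$, such that every $q\in\mathbb Q[x_1,\dots,x_k]$ of degree $\le d$ satisfies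
$$q=0\text{ on }\Psi(L)\iff q=0\text{ on }\Psi(L_J).$$
Consequently:

1. The problem above is decidable.
2. If $\deg p\le d$ and $p$ does not vanish on $\Psi(L)$, then some $w\in L$ with $|w|\le r^{2^J}$ has $p(\Psi(w))\ne0$.
3. A basis of the vector space of all polynomials of degree $\le d$ vanishing on $\Psi(L)$ is computable.

**Theorem B.** Let $K$ be a number field, $R$ a finite-dimensional associative unital (not necessarily commutative) $K$-algebra given by structure constants, and $\varphi:T^*\to R$ a monoid morphism. Given also an indexed grammar $G$ for $L\subseteq T^*$, one can compute a finite $L'\subseteq L$ with $\operatorname{span}_K\varphi(L')=\operatorname{span}_K\varphi(L)$.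

## 3. One letter, the parabola, and the limits of semilinearity

**One letter.** If $k=1$, a nonzero $p$ of degree $d$ has at most $d$ roots. For Example 1, only $p=0$ vanishes on $\{2^n\mid n\ge 0\}$, and the first $d+1$ words of $L$ already show this for all $p$ of degree $\le d$. In general a nonzero $p$ can vanish only if $\Psi(L)$ is finite, as for $L=\{a,aaa\}$ and $p=(x-1)(x-3)$.

**The parabola.** For Example 2 let $q=c_0+c_1x+c_2y+c_3x^2+c_4xy+c_5y^2$. Then
$$q(n,n^2)=c_0+c_1n+(c_2+c_3)n^2+c_4n^3+c_5n^4 .$$
This vanishes for all $n\in\mathbb N$ iff $c_0=c_1=c_4=c_5=0$ and $c_3=-c_2$. So the vanishing polynomials of degree $\le2$ are the multiples of $y-x^2$. A polynomial of degree $\le4$ in $n$ with the five zeros $n=0,\dots,4$ is zero, so the five words $a^nb^{n^2}$, $n\le4$, decide vanishing for every $q$ of degree $\le 2$. Theorem A says that such a finite test set always exists and can be computed.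

**Semilinear sets.** A first approach is to describe $\Psi(L)$ itself. If $\Psi(L)$ were a finite union of sets $v_0+\mathbb Nv_1+\dots+\mathbb Nv_m$, given explicitly, we would be done: $p$ vanishes on such a set iff $p(v_0+n_1v_1+\dots+n_mv_m)$ is the zero polynomial in $n_1,\dots,n_m$. For context-free languages Parikh's theorem provides this description. For indexed languages it does not exist in general. If $\{2^n\}$ were a finite union of this kind, it would contain an infinite progression $v_0+\mathbb Nv_1$ with $v_1>0$. Choose an element $c>v_1$ of it. Then $c$ is a power of two, and so is $c+v_1$; but the next power of two after $c$ is $2c>c+v_1$. So we stop trying to describe $\Psi(L)$ and describe only what polynomials of degree $\le d$ can see of it.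

## 4. Polynomials as linear functionals on a truncated polynomial ring

This section replaces "$q$ vanishes on $\Psi(L)$" by "a linear functional vanishes on $\varphi(L)$", so that only the span of $\varphi(L)$ matters.

Let $K$ be a field of characteristic $0$ (for Theorem A, $K=\mathbb Q$) and
$$R=K[t_1,\dots,t_k]/\mathfrak (t_1,\dots,t_k)^{d+1},\qquad \mathfrak m=(t_1,\dots,t_k)\subseteq R,\qquad \varphi(a_i)=1+t_i .$$
The monomials $t^\alpha$ with $|\alpha|=\alpha_1+\dots+\alpha_k\le d$ form a basis of $R$, so $\dim R=D$, and $\mathfrak m^{d+1}=0$. Write $\binom v\alpha=\prod_i\binom{v_i}{\alpha_i}$. If $\Psi(w)=v$, then, $R$ being commutative, the binomial theorem gives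
$$\varphi(w)=\prod_i(1+t_i)^{v_i}=\sum_{|\alpha|\le d}\binom v\alpha t^\alpha .$$
The polynomial $\binom x\alpha$ equals $\frac1{\alpha_1!\cdots\alpha_k!}x^\alpha$ plus terms of total degree $<|\alpha|$. By triangularity, the $\binom x\alpha$ with $|\alpha|\le d$ form a basis of $K[x]_{\le d}$. Write $q=\sum_\alpha c_\alpha\binom x\alpha$, uniquely, and let $\lambda_q:R\to K$ be the linear functional with $\lambda_q(t^\alpha)=c_\alpha$. Then
$$\lambda_q(\varphi(w))=q(\Psi(w))\qquad\text{for all }w\in\Sigma^*. \tag{1}$$
So $q$ vanishes on $\Psi(L)$ iff $\lambda_q$ vanishes on $\operatorname{span}\varphi(L)$. Consequently, if $L_0\subseteq L$,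
$$\operatorname{span}\varphi(L_0)=\operatorname{span}\varphi(L)\ \Longrightarrow\ \big(q|_{\Psi(L)}=0\iff q|_{\Psi(L_0)}=0\big)\ \text{ for all }q\in K[x]_{\le d}. \tag{2}$$

**Example 3.** Let $k=d=2$ and $q=y-x^2=\binom y1-\binom x1-2\binom x2$. Then $\lambda_q$ sends $t_2\mapsto1$, $t_1\mapsto-1$, $t_1^2\mapsto-2$, and the other monomials to $0$. In $\varphi(aabbbb)=(1+2t_1+t_1^2)(1+4t_2+6t_2^2)$ the coefficients of $t_2,t_1,t_1^2$ are $4,2,1$, and $\lambda_q$ gives $4-2-2=0$, as it should.

From now on the task is to find a finite $L_0\subseteq L$ with $\operatorname{span}\varphi(L_0)=\operatorname{span}\varphi(L)$.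

## 5. Fixed points of spans: context-free grammars, and the obstacle of index strings

We fix notation for any field $K$, any finite-dimensional $K$-algebra $R$ and any morphism $\varphi:T^*\to R$. Put $\Omega=N\cup T$.

**Definition 5 (substitution).** For a family $\mathcal K=(\mathcal K_C)_{C\in N}$ of languages over $\Omega$ and $U\subseteq\Omega^*$, let $U[\mathcal K]$ be the set of all words obtained from words of $U$ by replacing each occurrence of each nonterminal $C$, independently, by a word of $\mathcal K_C$; terminals stay fixed. Write $\alpha[\mathcal K]$ for $\{\alpha\}[\mathcal K]$.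

For instance, if $\mathcal K_B=\{b,\varepsilon\}$ then $BaB[\mathcal K]=\{bab,ba,ab,a\}$; if $\mathcal K_B=\emptyset$ then $BaB[\mathcal K]=\emptyset$. We have $(UU')[\mathcal K]=U[\mathcal K]\,U'[\mathcal K]$. Substitution commutes with unions in $U$ and is monotone in both $U$ and $\mathcal K$.

**Definition 6 (evaluation at subspaces).** Let $Y=(Y_B)_{B\in N}$ be a tuple of subspaces of $R$. For $w=w_1\cdots w_\ell\in\Omega^*$ put $w(Y)=V_1\cdots V_\ell$, where $V_i=K\varphi(w_i)$ if $w_i\in T$ and $V_i=Y_{w_i}$ if $w_i\in N$; put $\varepsilon(Y)=K1$. For $U\subseteq\Omega^*$ put $\langle U\rangle(Y)=\sum_{w\in U}w(Y)$.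

For instance, $aBB(Y)=\varphi(a)\,Y_B^2$. If $U\subseteq T^*$, then $\langle U\rangle(Y)=\operatorname{span}\varphi(U)$ for every $Y$. By distributivity, $\langle UU'\rangle(Y)=\langle U\rangle(Y)\,\langle U'\rangle(Y)$. Substitution becomes composition:
$$\langle U[\mathcal K]\rangle(Y)=\langle U\rangle\big((\langle\mathcal K_C\rangle(Y))_{C\in N}\big). \tag{3}$$
Indeed both sides commute with unions in $U$, so take $U=\{w\}$ with $w=w_1\cdots w_\ell$. Then $w[\mathcal K]=w_1[\mathcal K]\cdots w_\ell[\mathcal K]$, so $\langle w[\mathcal K]\rangle(Y)$ is the product of the spaces $\langle w_i[\mathcal K]\rangle(Y)$. These are $K\varphi(w_i)$ for $w_i\in T$ and $\langle\mathcal K_{w_i}\rangle(Y)$ for $w_i\in N$. For $w=\varepsilon$ both sides are $K1$.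

**The context-free case.** Suppose $I=\emptyset$, so that all productions are $A\to\alpha$. Put $L^0_A=\emptyset$ and $L^{j+1}_A=\bigcup_{A\to\alpha}\alpha[L^j]$, where $L^j=(L^j_C)_C$. These finite sets increase to the language of terminal words derivable from $A$. Let $V^j_A=\operatorname{span}\varphi(L^j_A)$ and $V^j=(V^j_A)_A$. By (3), $V^{j+1}_A=\sum_{A\to\alpha}\alpha(V^j)$, so $V^{j+1}$ is a function of $V^j$. Since $\sum_A\dim V^j_A$ is nondecreasing and at most $h\dim R$, we have $V^j=V^{j+1}$ for some $j\le h\dim R$, and then $V^i=V^j$ for all $i\ge j$. So $L_S^j$ is the desired finite set.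

For $S\to aSb$, $S\to\varepsilon$ and $d=1$ in the setting of Section 4: $V^1=\mathbb Q1$, and $V^2=\operatorname{span}(1,\,1+t_1+t_2)$. Since $(1+t_1+t_2)^2=1+2t_1+2t_2\in V^2$, we get $V^3=V^2$. The functionals vanishing on $\operatorname{span}(1,t_1+t_2)$ are the multiples of $\lambda_{x-y}$.

**Where this stops for indexed grammars.** The same method needs a space $V_{A\sigma}$ for each pair $(A,\sigma)$. There are infinitely many pairs, and a push $A\to Bg$ expresses $V_{A\sigma}$ through $V_{Bg\sigma}$, with a longer string. The total dimension is no longer finite, and the termination argument is gone.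

A sensible repair is to let each index symbol act as a function. Starting from $Af\sigma$, a derivation does not look at $\sigma$ until a copy of $f$ is popped, and then the nonterminals that appear face $\sigma$. So $V_{Af\sigma}$ should be obtained by applying a function $F_{f,A}$ to the tuple $(V_{C\sigma})_C$. There are only finitely many functions $F_{f,A}$, and we can approximate them by increasing functions $F^j_{f,A}$. But when may we stop? For each fixed tuple $Y$ the chain $F^j_{f,A}(Y)$ has at most $\dim R$ strict increases, yet this gives no stage that works for all $Y$. For a general chain of functions there need not be one. In $\mathbb Q[t]/(t^2)$ the lines $\mathbb Q(1+nt)$, $n\in\mathbb N$, are distinct. Let $F^j(Y)=\mathbb Q1$ if $Y=\mathbb Q(1+nt)$ for some $n<j$, and $F^j(Y)=0$ otherwise. Every chain $F^j(Y)$ increases at most once, but $F^j\ne F^{j+1}$ for all $j$.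

What rescues us is that our functions are sums of monomials, $F^j_{f,A}=\langle U\rangle$ with $U$ a finite set of words. We shall attach to each such $U$ data living in a finite-dimensional space that determine the whole function $\langle U\rangle$, on a class of tuples large enough to contain everything that occurs. First we produce the words.

## 6. Monomial languages of an index symbol

Let $\bot\notin I$ be a new symbol and $I_\bot=I\cup\{\bot\}$; no production involves $\bot$. Appending $\bot$ to the bottom of every stack turns derivations from $S$ into derivations from $S\bot$. Conversely, in a derivation from $S\bot$ every stack lies in $I^*\bot$, since no production pops $\bot$, and deleting $\bot$ gives a derivation from $S$. So $L=\{w\in T^*\mid S\bot\Rightarrow^*w\}$. The gain is that every nonterminal now has a nonempty stack.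

**Definition 7.** For $f\in I_\bot$ and $A\in N$ define finite sets $M^j_{f,A}\subseteq\Omega^*$ by $M^0_{f,A}=\emptyset$ and
$$M^{j+1}_{f,A}=\bigcup_{A\to\alpha}\alpha[M^j_f]\ \cup\bigcup_{A\to Bg}M^j_{g,B}[M^j_f]\ \cup\bigcup_{Af\to\alpha}\{\alpha\},\qquad M^j_f=(M^j_{f,C})_{C\in N}.$$

The words of $M^j_{f,A}$ record what $Af\sigma$ can become once every copy of this $f$ has been popped. The three parts are: copy $f$ to all nonterminals of $\alpha$ and then get rid of each $f$; push $g$, get rid of $g$, and then of each $f$; pop $f$ at once.

**Example 4.** For the parabola grammar, $M^j_{f,A}=\{aAbBB\}$, $M^j_{f,B}=\{bB\}$, $M^j_{g,A}=M^j_{g,B}=\{\varepsilon\}$ for all $j\ge1$, because $A$ and $B$ have only popping productions. For $S_1$, using $S_1\to A$ and $S_1\to S_1f$,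
$$M^2_{f,S_1}=\{aAbBB\},\qquad M^3_{f,S_1}=\{aAbBB,\ aaAbBBbbBbB\},$$
$$M^1_{g,S_1}=\emptyset,\quad M^2_{g,S_1}=\{\varepsilon\},\quad M^3_{g,S_1}=\{\varepsilon,ab\},\quad M^4_{g,S_1}=\{\varepsilon,ab,aabbbb\}.$$
Since $S\to S_1g$ is the only production of $S$, and the sets $M^j_{g,S_1}$ just listed contain only terminal words, $M^{j+1}_{\bot,S}=M^j_{g,S_1}$ for $1\le j\le4$, while $M^1_{\bot,S}=\emptyset$. So $M^0_{\bot,S}=M^1_{\bot,S}=M^2_{\bot,S}=\emptyset$ although $L\ne\emptyset$: watching only the sets $M^j_{\bot,S}$, and stopping when they stall, is wrong.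

**Elementary properties.** By induction on $j$, $M^j_{f,A}\subseteq M^{j+1}_{f,A}$: this is clear for $j=0$, and the step holds because substitution is monotone in both arguments. Let $M_{f,A}=\bigcup_jM^j_{f,A}$ and $M_f=(M_{f,C})_C$. Then
$$\alpha[M_f]\subseteq M_{f,A}\ \text{ if }A\to\alpha,\qquad M_{g,B}[M_f]\subseteq M_{f,A}\ \text{ if }A\to Bg. \tag{4}$$
Indeed, a given word of the left side uses only finitely many words from the sets $M_{f,C}$ (and one from $M_{g,B}$), and since the chains increase, all of these lie in a common stage $j$; the word is then in $M^{j+1}_{f,A}$. Finally $M^j_{\bot,A}\subseteq T^*$, by induction: there is no production $A\bot\to\alpha$, so the third part is empty, and in the first two parts all nonterminals are replaced by words of sets $M^j_{\bot,C}\subseteq T^*$.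

**Lemma 1.** $L=M_{\bot,S}$.

**Proof, inclusion $\supseteq$.** The purpose is to turn recorded words into derivations. For $w\in\Omega^*$ let $w\cdot\sigma$ denote $w$ with every nonterminal $C$ replaced by $C\sigma$. We claim: if $w\in M^j_{f,A}$ and $\sigma\in I_\bot^*$, then $Af\sigma\Rightarrow^*w\cdot\sigma$. We use induction on $j$; $j=0$ is vacuous. Let $w\in M^{j+1}_{f,A}$.

- If $w\in\alpha[M^j_f]$ with $A\to\alpha$, then $Af\sigma\Rightarrow\alpha\cdot f\sigma$. Each nonterminal occurrence $Cf\sigma$ here derives $w_C\cdot\sigma$, where $w_C\in M^j_{f,C}$ is the word substituted for that occurrence, by the hypothesis. Together, $\alpha\cdot f\sigma\Rightarrow^*w\cdot\sigma$.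
- If $w\in u[M^j_f]$ with $u\in M^j_{g,B}$ and $A\to Bg$, then $Af\sigma\Rightarrow Bgf\sigma\Rightarrow^*u\cdot f\sigma$ by the hypothesis for $(g,B)$ with the string $f\sigma$. As in the first case, $u\cdot f\sigma\Rightarrow^*w\cdot\sigma$.
- If $w=\alpha$ with $Af\to\alpha$, then $Af\sigma\Rightarrow\alpha\cdot\sigma$ in one step.

With $f=\bot$, $\sigma=\varepsilon$, $A=S$, and $w\in M_{\bot,S}\subseteq T^*$, we get $S\bot\Rightarrow^*w$, so $w\in L$.

**Proof, inclusion $\subseteq$.** Now we read derivations as iterated substitutions. Put $s_f(U)=U[M_f]$ and $s_{f_1\cdots f_n}=s_{f_n}\circ\dots\circ s_{f_1}$, with $s_\varepsilon$ the identity. Each $s_\sigma$ is monotone, fixes terminals, satisfies $s_\sigma(UU')=s_\sigma(U)s_\sigma(U')$ and $s_\sigma(\{\varepsilon\})=\{\varepsilon\}$; and $s_f(\{A\})=M_{f,A}$.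

We claim: if $\sigma\in I^*\bot$ and $A\sigma\Rightarrow^mw\in T^*$, then $w\in s_\sigma(\{A\})$. We use induction on $m\ge1$. Write $\sigma=f_1\sigma'$, so $s_\sigma(\{A\})=s_{\sigma'}(M_{f_1,A})$. Consider the first step.

- It uses $A\to\alpha=\alpha_1\cdots\alpha_\ell$. Different symbols of $\alpha\cdot\sigma$ are rewritten independently, so $w=w^1\cdots w^\ell$, where $w^i=\alpha_i$ if $\alpha_i\in T$, and $\alpha_i\sigma$ derives $w^i$ in fewer than $m$ steps if $\alpha_i\in N$. By induction $w^i\in s_\sigma(\{\alpha_i\})$ for all $i$. Hence, by (4), $w\in s_\sigma(\{\alpha\})=s_{\sigma'}(\alpha[M_{f_1}])\subseteq s_{\sigma'}(M_{f_1,A})=s_\sigma(\{A\})$.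
- It uses $A\to Bg$. Then $Bg\sigma\Rightarrow^{m-1}w$ with $g\sigma\in I^*\bot$. By induction and (4), $w\in s_{g\sigma}(\{B\})=s_{\sigma'}\big(s_{f_1}(M_{g,B})\big)=s_{\sigma'}(M_{g,B}[M_{f_1}])\subseteq s_{\sigma'}(M_{f_1,A})=s_\sigma(\{A\})$.
- It uses $Af_1\to\alpha$. Then $f_1\in I$, so $\sigma'\in I^*\bot$, and the next form is $\alpha\cdot\sigma'$. Splitting as in the first case gives $w\in s_{\sigma'}(\{\alpha\})$. Since $\alpha\in M^1_{f_1,A}$, this is contained in $s_{\sigma'}(M_{f_1,A})=s_\sigma(\{A\})$.

For $A=S$ and $\sigma=\bot$ we get $w\in s_\bot(\{S\})=M_{\bot,S}$ for every $w\in L$. $\square$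

**Lemma 2.** Every word in $M^j_{f,A}$ has length at most $b_j:=r^{2^j}$.

**Proof.** For $j=0$ the statement is vacuous. By Definition 7, a word in $M^{j+1}_{f,A}$ has length at most $\max(r\,b_j,\ b_jb_j,\ r)$: at most $r$ symbols each replaced by at most $b_j$ symbols, or at most $b_j$ symbols each replaced by at most $b_j$ symbols, or a right-hand side. Since $b_j\ge r\ge1$, this is at most $b_j^2=b_{j+1}$. $\square$

## 7. A stopping criterion on a closed class of tuples

This section says exactly what equality between two consecutive stages lets us stop. Write $\langle M^i_f\rangle(Y)=(\langle M^i_{f,C}\rangle(Y))_C$. Apply $\langle\,\cdot\,\rangle(Y)$ to Definition 7 and use (3):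
$$\langle M^{i+1}_{f,A}\rangle(Y)=\sum_{A\to\alpha}\alpha\big(\langle M^i_f\rangle(Y)\big)+\sum_{A\to Bg}\langle M^i_{g,B}\rangle\big(\langle M^i_f\rangle(Y)\big)+\sum_{Af\to\alpha}\alpha(Y). \tag{5}$$
In the middle sum the function $\langle M^i_{g,B}\rangle$ is evaluated not at $Y$ but at $\langle M^i_f\rangle(Y)$. That is why we need a class of tuples closed under these maps, and equality of functions on the whole class.

**Lemma 3.** Let $\mathcal Y\ne\emptyset$ be a class of $N$-tuples of subspaces such that $Y\in\mathcal Y$ implies $\langle M^i_f\rangle(Y)\in\mathcal Y$ for all $i,f$. Suppose that for some $j$, $\langle M^j_{f,A}\rangle(Y)=\langle M^{j+1}_{f,A}\rangle(Y)$ for all $f\in I_\bot$, $A\in N$, $Y\in\mathcal Y$. Then $\operatorname{span}\varphi(L)=\operatorname{span}\varphi(M^i_{\bot,S})$ for all $i\ge j$.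

**Proof.** By (5) and closure, the restrictions to $\mathcal Y$ of all functions $\langle M^{i+1}_{f,A}\rangle$ are determined, by a rule not depending on $i$, by the restrictions to $\mathcal Y$ of all functions $\langle M^i_{g,B}\rangle$. So equality of stages $j$ and $j+1$ gives equality of stages $j+1$ and $j+2$, and so on: all stages $i\ge j$ agree on $\mathcal Y$. Fix $Y\in\mathcal Y$. Since $M_{\bot,S}$ is the union of the increasing sets $M^i_{\bot,S}$, we get $\langle M_{\bot,S}\rangle(Y)=\sum_i\langle M^i_{\bot,S}\rangle(Y)=\langle M^i_{\bot,S}\rangle(Y)$ for every $i\ge j$. All these sets consist of terminal words, so the left side is $\operatorname{span}\varphi(M_{\bot,S})=\operatorname{span}\varphi(L)$ by Lemma 1, and the right side is $\operatorname{span}\varphi(M^i_{\bot,S})$. $\square$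

## 8. Finite data for monomials in spans of unipotent elements

We now return to $K=\mathbb Q$ and $R=\mathbb Q[t_1,\dots,t_k]/(t_1,\dots,t_k)^{d+1}$, $\varphi(a_i)=1+t_i$, and look for finite-dimensional data that determine $\langle U\rangle$. Since $R$ is commutative, $w(Y)$ depends only on how often each symbol occurs in $w$; the difficulty is that the exponents are unbounded. Powers of a subspace need not stabilize: for $Y=\mathbb Q(1+t)$ in $\mathbb Q[t]/(t^2)$, the powers $Y^n=\mathbb Q(1+nt)$ are pairwise distinct.

In this example, however, all the variation sits in a scalar factor $(1+t)^n$, which is polynomial in $n$. In general, if $Y_B$ contains a unit $y_B$, write $Y_B^n=y_B^n\,Z_B^n$ with $Z_B=y_B^{-1}Y_B\ni1$. Then the powers $Z_B^n$ increase with $n$, so they stabilize for dimension reasons. If moreover $y_B\in1+\mathfrak m$, then $y_B^n=\sum_{\delta\le d}\binom n\delta(y_B-1)^\delta$ has only finitely many binomial coefficients. So a monomial is described by a vector of binomial coefficients together with its exponents truncated at $D$.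

**Step 1: the class $\mathcal Y$.** This step secures the units $y_B$. Since $\mathfrak m$ is nilpotent, $1+\mathfrak m$ is a group under multiplication: $(1+n)(1+n')\in1+\mathfrak m$, and $(1+n)^{-1}=\sum_{i\ge0}(-n)^i\in 1+\mathfrak m$, a finite sum. It contains $\varphi(T^*)$. Let $\mathcal Y$ be the class of tuples $Y$ for which each $Y_B$ is the span of some (possibly empty) subset of $1+\mathfrak m$. (Not every subspace qualifies: for $d\ge1$, $\mathbb Qt_1$ contains no unit.) The class is nonempty. If $Y\in\mathcal Y$ and $U\subseteq\Omega^*$, then each $w(Y)$ is spanned by products of elements of $1+\mathfrak m$, which lie in $1+\mathfrak m$, so $\langle U\rangle(Y)$ is again the span of a subset of $1+\mathfrak m$. So $\mathcal Y$ satisfies the closure hypothesis of Lemma 3.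

**Step 2: the data.** For $w\in\Omega^*$ let $u(w)\in\mathbb N^k$ and $\beta(w)\in\mathbb N^N$ be the vectors of terminal and nonterminal counts, and let
$$\tau(w)=(\min(\beta(w)_B,D))_{B\in N}\in\{0,\dots,D\}^N .$$
Let $\Lambda$ be the set of pairs $(\alpha,\delta)\in\mathbb N^k\times\mathbb N^N$ with $|\alpha|+|\delta|\le d$, so $|\Lambda|=\binom{k+h+d}{d}$. Put
$$\mathbf e(w)=\Big(\tbinom{u(w)}{\alpha}\tbinom{\beta(w)}{\delta}\Big)_{(\alpha,\delta)\in\Lambda}\in\mathbb Q^\Lambda,$$
$$E_\gamma(U)=\operatorname{span}\{\mathbf e(w)\mid w\in U,\ \tau(w)=\gamma\},\qquad\gamma\in\{0,\dots,D\}^N .$$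

**Example 5.** For the parabola grammar and $d=1$ we have $D=3$. With nonterminals ordered $S,S_1,A,B$, the word $w=aAbBB$ has $\tau(w)=(0,0,1,2)$. The entries of $\mathbf e(w)$ are the constant $1$, the terminal counts $1,1$ and the nonterminal counts $0,0,1,2$.

The separation by $\gamma$ is needed. Take $k=1$, $d=1$ and a single nonterminal $B$, so $\mathbf e(w)=(1,u(w),\beta(w))$. Let $U=\{B,BB\}$ and $U'=\{\varepsilon,B\}$. The vectors $(1,0,1),(1,0,2)$ have the same span as $(1,0,0),(1,0,1)$, but at $Y_B=0$ we have $\langle U\rangle(Y)=0$ and $\langle U'\rangle(Y)=\mathbb Q1$.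

**Lemma 4.** If $E_\gamma(U)=E_\gamma(U')$ for all $\gamma$, then $\langle U\rangle(Y)=\langle U'\rangle(Y)$ for all $Y\in\mathcal Y$.

**Proof.** Fix $Y\in\mathcal Y$. We express $\langle U\rangle(Y)$ through the spaces $E_\gamma(U)$.

*Stabilizing powers.* Let $N_+=\{B\mid Y_B\ne0\}$. For $B\in N_+$ choose $y_B\in Y_B\cap(1+\mathfrak m)$; this exists because a nonzero $Y_B$ is the span of a nonempty subset of $1+\mathfrak m$. Let $Z_B=y_B^{-1}Y_B\ni1$. Then $\mathbb Q1=Z_B^0\subseteq Z_B^1\subseteq Z_B^2\subseteq\cdots$. If $Z_B^n=Z_B^{n+1}$, multiplying by $Z_B$ repeatedly shows that the chain is constant from $n$ on. The dimensions start at $1$ and never exceed $D$, so there cannot be strict inclusions at all of $n=0,\dots,D-1$; hence equality occurs for some $n\le D-1$. Therefore $Z_B^n=Z_B^{\min(n,D)}$ for all $n\ge0$.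

*One monomial.* Let $w\in\Omega^*$, $\beta=\beta(w)$, $u=u(w)$, $\gamma=\tau(w)$, and write $\varphi(u)=\prod_i\varphi(a_i)^{u_i}$. By commutativity, $w(Y)=\varphi(u)\prod_BY_B^{\beta_B}$. If $\beta_B>0$ for some $B\notin N_+$, then $w(Y)=0$. Since $D\ge1$, we have $\beta_B>0$ iff $\gamma_B>0$, so this condition depends only on $\gamma$. Otherwise $Y_B^{\beta_B}=\mathbb Q1$ for $B\notin N_+$, and $Y_B^{\beta_B}=y_B^{\beta_B}Z_B^{\beta_B}=y_B^{\beta_B}Z_B^{\gamma_B}$ for $B\in N_+$. So
$$w(Y)=\mathbb Q\Big(\varphi(u)\prod_{B\in N_+}y_B^{\beta_B}\Big)\cdot Z^\gamma,\qquad Z^\gamma:=\prod_{B\in N_+}Z_B^{\gamma_B}.$$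

*The scalar factor is linear in $\mathbf e(w)$.* Put $n_B=y_B-1\in\mathfrak m$ for $B\in N_+$ and $n_B=0$ for $B\notin N_+$. In the second case above, $\beta_B=0$ for $B\notin N_+$, so including the factors $(1+n_B)^{\beta_B}=1$ changes nothing. By the binomial theorem,
$$\varphi(u)\prod_{B\in N_+}y_B^{\beta_B}=\prod_i(1+t_i)^{u_i}\prod_{B\in N}(1+n_B)^{\beta_B}=\sum_{(\alpha,\delta)\in\Lambda}\binom u\alpha\binom\beta\delta t^\alpha n^\delta=\theta_Y(\mathbf e(w)).$$
Here $n^\delta=\prod_Bn_B^{\delta_B}$, and $\theta_Y:\mathbb Q^\Lambda\to R$ is the linear map sending the basis vector of $(\alpha,\delta)$ to $t^\alpha n^\delta$. Terms with $|\alpha|+|\delta|>d$ are absent because they lie in $\mathfrak m^{d+1}=0$. The map $\theta_Y$ depends on $Y$ and the chosen $y_B$, not on $w$.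

*Summing.* Group the words $w\in U$ by $\gamma=\tau(w)$; words with $\gamma_B>0$ for some $B\notin N_+$ contribute $0$. By distributivity,
$$\langle U\rangle(Y)=\sum_{\gamma:\ \gamma_B=0\text{ for all }B\notin N_+}\theta_Y\big(E_\gamma(U)\big)\cdot Z^\gamma . \tag{6}$$
The right side depends on $U$ only through the family $(E_\gamma(U))_\gamma$. $\square$

**Step 3: counting dimensions.** This step finds the stage at which to stop. Let
$$\rho(j)=\sum_{f\in I_\bot,\ A\in N,\ \gamma}\dim E_\gamma(M^j_{f,A}).$$
There are $|I|+1$ choices of $f$, $h$ of $A$, and $(D+1)^h$ of $\gamma$, and each dimension is at most $|\Lambda|$. So $0\le\rho(j)\le J$, with $J$ as in Section 2. Since $M^j_{f,A}\subseteq M^{j+1}_{f,A}$, each summand is nondecreasing in $j$, hence so is $\rho$. If $\rho(j)<\rho(j+1)$ held for all $j=0,\dots,J$, then $\rho(J+1)\ge J+1$, a contradiction. So $\rho(j)=\rho(j+1)$ for some $j\le J$. Then all summands agree, and since $E_\gamma(M^j_{f,A})\subseteq E_\gamma(M^{j+1}_{f,A})$ with equal dimensions,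
$$E_\gamma(M^j_{f,A})=E_\gamma(M^{j+1}_{f,A})\qquad\text{for all }f,A,\gamma .$$

**Step 4: end of the proof of Theorem A.** By Lemma 4, $\langle M^j_{f,A}\rangle=\langle M^{j+1}_{f,A}\rangle$ on $\mathcal Y$ for all $f,A$. By Step 1, Lemma 3 applies. As $J\ge j$, it gives
$$\operatorname{span}\varphi(L)=\operatorname{span}\varphi(L_J),\qquad L_J:=M^J_{\bot,S}. \tag{7}$$
By Lemma 1, $L_J\subseteq L$. The set $L_J$ is finite and computable directly from Definition 7, and its words have length at most $r^{2^J}$ by Lemma 2. By (2) and (7), every $q\in\mathbb Q[x]$ of degree $\le d$ vanishes on $\Psi(L)$ iff it vanishes on $\Psi(L_J)$. This is the main equivalence.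

For consequence 1, given $p$, take $d\ge0$ with $d\ge\deg p$, compute $L_J$, and test $p(\Psi(w))=0$ for all $w\in L_J$. Consequence 2 follows, since if $p$ does not vanish on $\Psi(L)$, some $w\in L_J$ has $p(\Psi(w))\ne0$. For consequence 3, the space of polynomials of degree $\le d$ vanishing on $\Psi(L)$ is the space of those vanishing on the finite set $\Psi(L_J)$, which is the solution space of an explicit finite linear system in the coefficients. $\blacksquare$

In practice one may stop at the first $j$ with $\rho(j)=\rho(j+1)$: the argument shows that $M^j_{\bot,S}$ then already has the full span.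

## 9. Determinantal ideals and arbitrary algebras

For a noncommutative $R$, or subspaces without units, the factorization of Section 8 is not available. For Theorem B we use other data: ideals of minors. We need Hilbert's basis theorem (every ascending chain of ideals in a polynomial ring in finitely many variables over a field becomes constant), and the fact that over a number field equality of two ideals given by generators can be tested with Gröbner bases.

Let $D=\dim_KR$ with basis $e_1,\dots,e_D$. If $D=0$, take $L'=\emptyset$; so let $D\ge1$. Let $\mathcal Y$ be the class of *all* $N$-tuples of subspaces of $R$, which trivially satisfies the closure hypothesis of Lemma 3.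

**Step 1: generic tuples.** We parametrize all tuples at once. Take variables $x_{B,i,l}$ ($B\in N$, $1\le i,l\le D$), the polynomial ring $Q=K[x_{B,i,l}]$, and the generic elements
$$\hat y_{B,i}=\sum_{l=1}^Dx_{B,i,l}\,e_l\in R\otimes_KQ .$$
For $w=w_1\cdots w_\ell\in\Omega^*$ let $\hat W(w)\subseteq R\otimes_KQ$ be the finite set of all products $z_1\cdots z_\ell$ with $z_i=\varphi(w_i)$ if $w_i\in T$ and $z_i\in\{\hat y_{B,1},\dots,\hat y_{B,D}\}$, chosen independently for each $i$, if $w_i=B\in N$; so $\hat W(\varepsilon)=\{1\}$. For a finite $U\subseteq\Omega^*$ form the matrix over $Q$ whose columns are the coordinate vectors, in the basis $e_1,\dots,e_D$, of the elements of $\bigcup_{w\in U}\hat W(w)$. For $1\le s\le D$ let $I_s(U)\subseteq Q$ be the ideal generated by its $s\times s$ minors (the zero ideal if there are fewer than $s$ columns).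

**Example 6.** Let $R=K$, so $D=1$, and let $N=\{B\}$, $x=x_{B,1,1}$, $e_1=1$. For $U=\{BB\}$ the matrix is $(x^2)$ and $I_1(U)=(x^2)$. For $U'=\{B,BB\}$ the columns are $x$ and $x^2$, and $I_1(U')=(x)$. Here $\langle U\rangle=\langle U'\rangle$ as functions although the ideals differ; equality of ideals will be sufficient for equality of functions, which is all we need.

**Step 2: equal ideals give equal functions.** A subspace of $R$ has dimension at most $D$, so it is spanned by $D$ vectors, some possibly zero. Hence every $Y\in\mathcal Y$ arises by specializing $x$ to a point $\xi$ with coordinates in $K$ such that $Y_B=\operatorname{span}(\hat y_{B,1}(\xi),\dots,\hat y_{B,D}(\xi))$ for all $B$. Specialization $R\otimes_KQ\to R$ is a ring homomorphism, and a product of spans is spanned by the products. So $w(Y)$ is the span of the specialized elements of $\hat W(w)$, and $\langle U\rangle(Y)$ is the column space, in coordinates, of the specialized matrix. Therefore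
$$\dim\langle U\rangle(Y)\ge s\iff\text{some }s\times s\text{ minor is nonzero at }\xi\iff\text{some element of }I_s(U)\text{ is nonzero at }\xi .$$
Now let $U\subseteq U'$ be finite with $I_s(U)=I_s(U')$ for $1\le s\le D$. Then $\langle U\rangle(Y)\subseteq\langle U'\rangle(Y)$ have the same dimension, so they are equal, for every $Y\in\mathcal Y$.

**Step 3: end of the proof of Theorem B.** It remains to find the stopping stage. Since $M^j_{f,A}\subseteq M^{j+1}_{f,A}$, the minors at stage $j$ are, up to sign, among those at stage $j+1$, so for each $f,A,s$ the ideals $I_s(M^j_{f,A})$ increase with $j$. By Hilbert's basis theorem each of these finitely many chains is eventually constant. So there is $j$ with $I_s(M^j_{f,A})=I_s(M^{j+1}_{f,A})$ for all $f,A,s$ simultaneously, and we find one by testing $j=0,1,2,\dots$ with Gröbner bases. All matrices are computable from the structure constants and $\varphi$. By Step 2 the hypothesis of Lemma 3 holds at this $j$, so $L'=M^j_{\bot,S}$ satisfies $\operatorname{span}_K\varphi(L')=\operatorname{span}_K\varphi(L)$, and $L'\subseteq L$ by Lemma 1. $\blacksquare$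

In contrast with Section 8, this argument gives no explicit bound on $j$.

## 10. Rational series, exponential polynomials, morphism equivalence

Theorem B is used in one way. If $\lambda:R\to K$ is a linear functional, then
$$\lambda(\varphi(w))=0\text{ for all }w\in L\iff\lambda(\varphi(w))=0\text{ for all }w\in L', \tag{8}$$
and the right side is a finite test. The following are decidable for a given indexed $L\subseteq T^*$.

**Corollary (a): vanishing of a rational series on $L$, and hence equality of two rational series on $L$.** Given $\mu:T^*\to K^{n\times n}$, a row vector $\iota$ and a column vector $\eta$, is $\iota\mu(w)\eta=0$ for all $w\in L$? Apply (8) with $R=K^{n\times n}$, $\varphi=\mu$ and $\lambda(X)=\iota X\eta$. For equality, take the difference of the two series, which is again rational.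

This includes polynomial equations in finitely many rational statistics, because rational series are closed under linear combinations (block-diagonal matrices) and Hadamard products (Kronecker products: $\iota\mu(w)\eta\cdot\iota'\mu'(w)\eta'=(\iota\otimes\iota')(\mu(w)\otimes\mu'(w))(\eta\otimes\eta')$), and constants are rational series.

Two such statistics for a word $u=u_1\cdots u_n$, $n\ge1$, with rows and columns indexed by $0,\dots,n$ and $E_{ij}$ the matrix units, read off the entry $(0,n)$ of $\mu(w)$:

- Occurrences of $u$ as a scattered subword: $\mu(a)=1+\sum_{i:\,u_i=a}E_{i-1,i}$. Expanding the product over the letters of $w$, the entry $(0,n)$ counts the choices of positions $s_1<\dots<s_n$ with $w_{s_i}=u_i$.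
- Occurrences of $u$ as a factor: $\mu(a)=E_{00}+E_{nn}+\sum_{i:\,u_i=a}E_{i-1,i}$. The entry $(0,n)$ counts paths labeled $w$ from $0$ to $n$ with loops only at $0$ and $n$; such a path reads $u$ in consecutive positions.

**Corollary (b): exponential-polynomial equations.** Given $\lambda_{ij}\in K$ and $p_i\in K[x_1,\dots,x_k]$, with $T=\{a_1,\dots,a_k\}$ and $0^0=1$, is $\sum_{i=1}^mp_i(v)\prod_j\lambda_{ij}^{v_j}=0$ for all $v\in\Psi(L)$? Take $d\ge0$ with $d\ge\max_i\deg p_i$, $R=\prod_{i=1}^mK[t_1,\dots,t_k]/(t_1,\dots,t_k)^{d+1}$ and $\varphi(a_j)=(\lambda_{ij}(1+t_j))_{i}$. For $\Psi(w)=v$, the $i$-th component of $\varphi(w)$ is $\prod_j\lambda_{ij}^{v_j}\cdot\prod_j(1+t_j)^{v_j}$. By (1) over $K$, the functional $\lambda_{p_i}$ takes the value $p_i(v)\prod_j\lambda_{ij}^{v_j}$ on it. So apply (8) to the functional that applies $\lambda_{p_i}$ to the $i$-th component and sums over $i$.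

**Corollary (c): morphism equivalence on $L$.** Given morphisms $g,g':T^*\to\Delta^*$, is $g(w)=g'(w)$ for all $w\in L$? Let $b=|\Delta|+1$, identify $\Delta$ with $\{1,\dots,b-1\}$ (if $\Delta=\emptyset$ there is nothing to do), and define
$$\nu:\Delta^*\to\mathbb N^{2\times2},\quad\nu(c)=\begin{pmatrix}b&c\\0&1\end{pmatrix},\qquad\text{so}\quad\nu(c_1\cdots c_n)=\begin{pmatrix}b^n&\sum_{i=1}^nc_ib^{i-1}\\0&1\end{pmatrix},$$
by induction on $n$. The entry $b^n$ determines $n$, and the base-$b$ digits of the entry above the diagonal determine $c_1,\dots,c_n$. So $\nu$ is injective. Take $R=\mathbb Q^{2\times2}\times\mathbb Q^{2\times2}$ and $\varphi(w)=(\nu(g(w)),\nu(g'(w)))$, and apply (8) to the four functionals "difference of corresponding entries". They all vanish on $\varphi(w)$ iff $\nu(g(w))=\nu(g'(w))$ iff $g(w)=g'(w)$.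

**Corollary (d): positive Boolean combinations of polynomial equations holding on all of $\Psi(L)$.** Write the formula in conjunctive normal form. At a vector $v$, a clause $p_1=0\vee\dots\vee p_m=0$ is equivalent to the single equation $p_1\cdots p_m=0$. A conjunction holds on all of $\Psi(L)$ iff each of its clauses does. So finitely many applications of Theorem A decide the question.

## 11. Undecidability for disequations and inequalities

Universally quantified equations cannot be replaced by disequations or inequalities. The language $L=\Sigma^*$ is indexed, by the productions $S\to aS$ ($a\in\Sigma$) and $S\to\varepsilon$, and $\Psi(L)=\mathbb N^k$. By the Matiyasevich (MRDP) theorem it is undecidable whether a given $q\in\mathbb Z[x_1,\dots,x_k]$ has a zero in $\mathbb N^k$. So the following two questions about an indexed $L$ and a polynomial $p$ are undecidable: whether $p(v)=0$ for some $v\in\Psi(L)$, and whether $p(v)\ne0$ for all $v\in\Psi(L)$.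

The question whether $p(v)\ge0$ for all $v\in\Psi(L)$ is undecidable too. Take $p=q^2-1$. Since $q$ takes integer values on $\mathbb N^k$, we have $q(v)^2-1\ge0$ iff $q(v)\ne0$, so $p\ge0$ on $\mathbb N^k$ iff $q$ has no zero there. Thus the restriction to universally quantified equations and, by Corollary (d), their positive Boolean combinations is essential.

One limit of Theorem A should be kept in mind. It computes all vanishing polynomials of any prescribed degree $\le d$. No algorithm for the full vanishing ideal of $\Psi(L)$ is claimed; that would need an a priori degree bound. The problem of Section 2 does not require one, because there $p$, and with it $d$, is part of the input.
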